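# Haar systems on groupoids with open range map

## The first guess, tested on small groupoids

A groupoid $G$ over $X$ has range fibers $G^x$, and an arrow from $y$ to $x$ carries $G^y$ onto $G^x$ by left multiplication. We want a measure on every fiber, of full support, such that left multiplication preserves the measures and the measures vary continuously with $x$. Such a family is a Haar system. It forces the range map to be open, as we check below. The answer one would first guess is the converse: if the range map is open, so that no fiber is suddenly larger than its neighbors, put the natural measure on each fiber and that is a Haar system. We fix the definitions and test this guess.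

**Definition (locally compact groupoid).** A groupoid is a small category in which every arrow is invertible. It is a locally compact groupoid if $G$ (the arrows) and $X$ (the units) are locally compact Hausdorff spaces and the range and source maps $r,s:G\to X$, the unit map $X\to G$, multiplication on composable pairs, and inversion are continuous.

A product $gh$ is defined when $s(g)=r(h)$, and then $r(gh)=r(g)$ and $s(gh)=s(h)$. We identify $X$ with the set of units $\{g:r(g)=g\}$, which is closed in $G$. Write $G^x=r^{-1}(x)$ and $G^x_y=r^{-1}(x)\cap s^{-1}(y)$. For $\gamma\in G^x_y$ the map $g\mapsto\gamma g$ is a homeomorphism $G^y\to G^x$ with inverse $g\mapsto\gamma^{-1}g$.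

**Definition (Haar system).** A Haar system on $G$ is a family $(\mu^x)_{x\in X}$ of Radon measures on $G$ such that

(a) $\operatorname{supp}(\mu^x)=G^x$ for every $x\in X$;

(b) $\int_G\phi(\alpha g)\,d\mu^y(g)=\int_G\phi(g)\,d\mu^x(g)$ for every $\phi\in C_c(G)$, all $x,y\in X$ and every $\alpha\in G^x_y$;

(c) $x\mapsto\int_G\phi\,d\mu^x$ is continuous on $X$ for every $\phi\in C_c(G)$.

Throughout, Radon measures correspond to positive linear functionals on $C_c$ (Riesz). A map $C_c^+\to[0,\infty)$ on nonnegative functions that is additive and positively homogeneous extends to such a functional.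

**A Haar system makes $r$ open.** Let $U\subset G$ be open and $g_0\in U$. Take $\phi\in C_c(U)$, $\phi\ge0$, $\phi(g_0)>0$. By (a), $\mu^{r(g_0)}(\phi)>0$. By (c), $\mu^x(\phi)>0$ for $x$ near $r(g_0)$, and then $G^x\cap U\ne\emptyset$, that is, $x\in r(U)$. For instance, let $G=[0,1]\times\{0\}\cup\{(0,1)\}\subset[0,1]\times\mathbb Z/2$, a bundle of groups. The point $(0,1)$ is open in $G$ but its image $\{0\}$ is not open, so there is no Haar system.

Now the tests, all with $r$ open.

*A group* ($X$ a point): a Haar measure. *A space* ($G=X$, all arrows units): $\mu^x=\delta_x$.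

*A right action of a locally compact group $H$ on $X$*: $G=X\times H$, $r(x,h)=x$, $s(x,h)=xh$, $(x,h)(xh,h')=(x,hh')$. With $\lambda$ a left Haar measure on $H$, the measures $\mu^x=\delta_x\times\lambda$ work. For $\alpha=(x,a)$ we have $\phi(\alpha(xa,h))=\phi(x,ah)$, so (b) is left invariance of $\lambda$.

*Groups of jumping order.* Let $X=\{0\}\cup\{1/k:k\ge1\}$, with fiber $\mathbb Z/k$ over $1/k$ and the trivial group over $0$. Topologize $G$ as the one-point compactification of the discrete set $\bigsqcup_k\mathbb Z/k$, the added point being the unit over $0$. A neighborhood of that unit contains all $\mathbb Z/k$ with $k\ge K$ for some $K$. Since products stay in the fiber, multiplication is continuous; likewise $r$ is open. The natural choice, counting measure, gives $\phi=1$ the integral $k$ at $1/k$ and $1$ at $0$, so (c) fails. Counting measure divided by $k$ satisfies (a), (b), (c), because averages of a continuous $\phi$ over $\mathbb Z/k$ tend to its value at the added point. So natural measures are not enough: *normalization* matters.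

*The pair groupoid* $G=X\times X$, $r(x,y)=x$, $s(x,y)=y$, $(x,y)(y,z)=(x,z)$. Write $\mu^x=\delta_x\times m_x$. Condition (b) for $\alpha=(x,y)$ reads $\int\phi(x,z)\,dm_y(z)=\int\phi(x,z)\,dm_x(z)$, so all $m_x$ are one measure $m$. A Haar system is the same as a Radon measure $m$ on $X$ with $\operatorname{supp}m=X$. If $X$ is second countable there is one (by hand: a fast convergent sum of point masses over a dense sequence). If $X$ is the one-point compactification of an uncountable discrete set, there is none: every isolated point would need positive mass, while $m(X)<\infty$. Here $G$ is compact and $r$ is open, so the first guess is **false** in general.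

What failed in the last example was (a), through lack of countability. The corrected guess adds second countability. This is the question posed in Anton Deitmar, "On Haar systems for groupoids", arXiv:1605.08580 (2016): does every second countable, locally compact groupoid with open range map admit a Haar system? The answer is yes.

**Theorem A.** Let $G$ be a second countable locally compact (Hausdorff) groupoid whose range map is open. Then $G$ admits a Haar system.

**Theorem B.** Let $G$ be a locally compact groupoid with $X$ paracompact such that every unit $x\in X$ has a metrizable neighborhood in $G$. Then $G$ admits a Haar system if and only if $r$ is open.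

Theorem B is deduced from Theorem A in the last section and is not used for it.

## Group bundles, where uniqueness of Haar measure does the work

Suppose $r=s$, so that each $G^x$ is a group, with $G$ second countable and $r$ open. A sensible attempt is to normalize the Haar measures by one function and use compactness. Let $S\subset X$ be compact, $F\in C_c(G)$, $F\ge0$, $F>0$ on $S$, and for $x\in S$ let $\lambda^x$ be the Haar measure of $G^x$ with $\lambda^x(F)=1$. We check that $x\mapsto\lambda^x(\varphi)$ is continuous on $S$ for $\varphi\in C_c(G)$.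

First a bound. Let $c=\frac12\min_SF$. Each $g_0\in r^{-1}(S)$ has a neighborhood $B$ with $F(g^{-1}g')>c$ for $g,g'\in B$, $r(g)=r(g')$, since $g_0^{-1}g_0=s(g_0)\in S$. If $g\in B\cap G^x$, $x\in S$, then $c\,\lambda^x(B)\le\int F(g^{-1}g')\,d\lambda^x(g')=1$. Covering $\operatorname{supp}\varphi\cap r^{-1}(S)$ by finitely many $B$'s bounds $\lambda^x(\varphi)$ uniformly in $x\in S$.

Now let $x_k\to x$ in $S$. A subsequence of $\lambda^{x_k}$ converges vaguely to a measure $\nu$, carried by $G^x$. Given $\gamma\in G^x$, openness of $r$ gives $\gamma_k\in G^{x_k}$ with $\gamma_k\to\gamma$. Let $f\in C_c(G)$ extend $\varphi(\gamma\,\cdot)|_{G^x}$. By compactness $\sup_{G^{x_k}}|\varphi(\gamma_k\,\cdot)-f|\to0$, all supports lying in one compact set, so $\lambda^{x_k}(\varphi)=\lambda^{x_k}(\varphi(\gamma_k\,\cdot))$ yields $\nu(\varphi)=\nu(\varphi(\gamma\,\cdot))$. So $\nu$ is left invariant with $\nu(F)=1$, and *uniqueness of Haar measure* gives $\nu=\lambda^x$. Every subsequence has a further subsequence with this limit, so continuity follows.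

The argument stops exactly at the word uniqueness. Let $G=[0,1]\times\{0,1\}^2$, the family over $[0,1]$ of pair groupoids on two points, with unit space $[0,1]\times\{0,1\}$. The families satisfying (a) and (b) are
$$\mu^{(t,i)}(\varphi)=w_0(t)\varphi(t,i,0)+w_1(t)\varphi(t,i,1),\qquad w_0,w_1>0.$$
Normalizing by $w_0+w_1=1$ leaves $w_0:[0,1]\to(0,1)$ arbitrary. Compactness gives limit points as $t_k\to t$ but nothing selects one, and (c) holds only if $w_0,w_1$ are continuous. So continuity in $x$ must be built in.

A second attempt imitates the construction of Haar measure by coverings: count how many translates of a small bump $\psi$ are needed to cover $f$ on $G^x$. We shall see (Lemma 1) that these counts are exactly left invariant and continuous in $x$; they are additive only in the limit as $\psi$ shrinks to the units. Two things go wrong in that limit, and each can be seen in a tiny case once the counts are defined. The counts at different points may have wildly different sizes, and a pointwise limit of continuous functions of $x$ need not be continuous. The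 cures are a greedy normalization and a smearing procedure that makes the sequence converge *uniformly* in $x$.

## Sequences, compact sets and small neighborhoods of units

From here to the end of the proof of Theorem A, $G$ is second countable and $r$ is open. Then $G$ and $X$ are metrizable; fix a metric on $G$. For $A,B\subset G$, $AB$ is the set of products of composable pairs. If $A,B$ are compact, so is $AB$: composable pairs form a closed subset of $A\times B$. $C_c^+$ denotes nonnegative functions in $C_c$. Functions in $C_c$ of an open subset are extended by $0$. Suprema of nonnegative quantities over the empty set are $0$.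

**(P1)** If $x_k\to x$ in $X$ and $g\in G^x$, there are $g_k\in G^{x_k}$ with $g_k\to g$. Indeed, let $U_1\supset U_2\supset\cdots$ be a base of open neighborhoods at $g$. Each $r(U_j)$ is a neighborhood of $x$, hence contains $x_k$ for $k\ge k_j$, and we may take $k_1<k_2<\cdots$. For $k_j\le k<k_{j+1}$ choose $g_k\in U_j\cap G^{x_k}$, and for $k<k_1$ let $g_k=x_k$.

**(P2)** If $S\subset X$ is compact and $O\supset S$ is open in $G$, there is an open $E\supset S$ in $G$ with $EE\subset O$. If no metric neighborhood of $S$ works, there are composable $g_k,g_k'$ with distance to $S$ tending to $0$ and $g_kg_k'\notin O$. Along a subsequence $g_k\to u\in S$ and $g_k'\to u'\in S$, and $u=s(u)=r(u')=u'$. So $g_kg_k'\to u\in O$, a contradiction. (If $S=\emptyset$, take $E=\emptyset$.)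

**(P3)** For $\Phi\in C_c^+(G)$ the function $y\mapsto\max_{G^y}\Phi$ is continuous with compact support. Let $y_k\to y$. If $g\in G^y$ attains the maximum, take $g_k\to g$ from (P1); then $\liminf\max_{G^{y_k}}\Phi\ge\lim\Phi(g_k)=\Phi(g)$. If $\limsup\max_{G^{y_k}}\Phi>0$, maximizers along a subsequence realizing it lie in the compact set $\operatorname{supp}\Phi$ and cluster at some $g\in G^y$, so the $\limsup$ is at most $\Phi(g)\le\max_{G^y}\Phi$. The function vanishes off $r(\operatorname{supp}\Phi)$.

**Fixed notation.** Fix a nonempty open relatively compact $V\subset X$, and put $G_V=s^{-1}(V)$, $G_V^x=G^x\cap G_V$, $G|_V=r^{-1}(V)\cap s^{-1}(V)$. Fix open relatively compact sets $W_1\supset W_2\supset\cdots$ in $G$ with $\overline V\subset W_k$ and $\bigcap_k\overline{W_k}=\overline V$ (small metric neighborhoods of $\overline V$). Every sequence $w_k\in W_k$ has a subsequence converging to a unit in $\overline V$.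

**(P4)** For $q\in C_c(G)$,
$$\theta_k(q):=\sup\{|q(g)-q(g')|:r(g)=r(g'),\ g^{-1}g'\in W_k\}\to0 .$$
Otherwise there are $\varepsilon>0$ and, for infinitely many $k$, $g_k,g_k'$ with $w_k=g_k^{-1}g_k'\in W_k$ and $|q(g_k)-q(g_k')|\ge\varepsilon$. One of $g_k,g_k'$ lies in $\operatorname{supp}q$ infinitely often; along a subsequence that one converges and $w_k$ converges to a unit. Since $g_k'=g_kw_k$ and $g_k=g_k'w_k^{-1}$, both converge to the same limit, contradicting continuity of $q$.

**(P5)** There is a sequence $(\varphi_i)$ in $C_c^+(G_V)$ such that for each $f\in C_c^+(G_V)$ there is $i_0$ such that for every $\varepsilon>0$ some $i$ satisfies $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$. One prescribed function may be added as $\varphi_1$. To see this, let $L_1\subset L_2\subset\cdots$ be compact subsets of $G_V$ with $L_j\subset\operatorname{int}L_{j+1}$ and union $G_V$, and let $\omega_j\in C_c^+(G_V)$ be $1$ on $L_j$. The set of $f\in C_c^+(G_V)$ with $\operatorname{supp}f\subset L_j$ is separable in sup norm, since $C(L_j)$ is. Enumerate the $\omega_j$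 together with countable dense subsets of these sets. If $f$ and $\varphi_i$ are supported in $L_j$ and $\|f-\varphi_i\|_\infty\le\varepsilon$, then $|f-\varphi_i|\le\varepsilon\omega_j$.

**(P6)** If $Y$ is locally compact Hausdorff and $Z\subset Y$ closed, every $f\in C_c(Z)$ extends to a function in $C_c(Y)$, nonnegative if $f$ is. Take a compact $L_1\subset Y$ with $\operatorname{supp}f\subset\operatorname{int}L_1$, extend $f|_{Z\cap L_1}$ to $L_1$ by Tietze (take the positive part if $f\ge0$), and multiply by a cutoff in $C_c(\operatorname{int}L_1)$ equal to $1$ on $\operatorname{supp}f$.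

## Invariant functionals and fractional coverings

**Definition (invariant functional).** An invariant functional $J$ on $G_V$ is a family of maps $J^x:C_c^+(G_V^x)\to[0,\infty)$, $x\in X$, such that

(J1) $J^x$ is monotone, subadditive, and $J^x(tf)=tJ^x(f)$ for $t\ge0$;

(J2) $J^x(f)=J^y(f(\gamma\,\cdot))$ for $\gamma\in G^x_y$ and $f\in C_c^+(G_V^x)$;

(J3) $x\mapsto J^x(\varphi):=J^x(\varphi|_{G_V^x})$ is continuous for each $\varphi\in C_c^+(G_V)$.

The function in (J3) vanishes off the compact set $r(\operatorname{supp}\varphi)$, so it is bounded. By (J1),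
$$|f-f'|\le\varepsilon\omega\quad\Longrightarrow\quad|J^x(f)-J^x(f')|\le\varepsilon J^x(\omega),\tag{1}$$
because $f\le f'+\varepsilon\omega$ and $f'\le f+\varepsilon\omega$. What separates $J$ from a Haar system (apart from support) is additivity. We measure how far $J$ is from additive as follows.

**Definition ($W$-additive).** For $W\subset G$, $J$ is $W$-additive if for all $x$, $f\in C_c^+(G_V^x)$, $\varepsilon>0$ and continuous $q_1,q_2:G^x\to[0,1]$ with $q_1+q_2\le1$ and $|q_i(g)-q_i(g')|\le\varepsilon$ whenever $g^{-1}g'\in W$, one has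
$$J^x(fq_1)+J^x(fq_2)\le(1+2\varepsilon)J^x(f).$$

*Example.* On the pair groupoid of a two-point set $X=V$ let $J^x(f)=\max f$. This is an invariant functional. Take $f=1$, $q_1,q_2$ the indicators of the two points of $G^x$, and $W=X$ (the units): $q_1,q_2$ meet the condition for every $\varepsilon>0$, but $1+1>1+2\varepsilon$ for $\varepsilon<\frac12$. So $J$ is not $X$-additive. It is $G$-additive: if the $q_i$ vary by at most $\varepsilon$ on $G^x$, then for any fixed $g$ we get $\max(fq_1)+\max(fq_2)\le(q_1(g)+q_2(g)+2\varepsilon)\max f$.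

Four remarks, used without further mention.

- If $W\subset W'$, then $W$-additive implies $W'$-additive, since the condition on the $q_i$ is stronger for $W'$. So if $J_k$ is $W_k$-additive for every $k$, this persists after passing to a subsequence and renumbering.
- If $J$ is an invariant functional and $a\ge0$ is continuous on $V$, then $f\mapsto J^x(f\cdot a\circ s)$ is an invariant functional, because $s(\gamma g)=s(g)$. It is $W$-additive if $J$ is. So one may change $J$ by weights *on the source side* without losing invariance.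
- Finite sums of ($W$-additive) invariant functionals are again such.
- An invariant functional with every $J^x$ additive is $W$-additive for all $W$.

**Lemma 1.** Let $\psi\in C_c^+(G)$ with $\psi>0$ on $\overline V$. For $f\in C_c^+(G_V^x)$ let $I_\psi^x(f)$ be the infimum of $m(G^x)$ over all finite positive Radon measures $m$ on $G^x$ that are *admissible for $f$*, i.e.
$$f(h)\le\int\psi(g^{-1}h)\,dm(g)\qquad\text{for all }h\in G_V^x.$$
Then $I_\psi$ is an invariant functional, $I_\psi^x(f)\ge\|f\|_\infty/\|\psi\|_\infty$, and $I_\psi$ is $W$-additive whenever $\{\psi\ne0\}\subset W$.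

*Examples.* If $G=X=V$ is a compact space, $G^x=\{x\}$, an admissible $m$ is $t\delta_x$ with $f(x)\le t\psi(x)$, and $I_\psi^x(f)=f(x)/\psi(x)$. If $G$ is the pair groupoid of a finite set $X=V$ and $\psi(z,z)=1/m(z)$, $\psi=0$ off the diagonal, then
$$I_\psi^x(f)=\sum_zm(z)f(x,z).\tag{2}$$
So any positive weights $m(z)$ occur, however unequal. If $\psi=1$ on the pair groupoid, then $I_\psi^x(f)=\max f$.

*Proof.* **Finiteness, (J1), (J2), lower bound.** This step checks the algebraic properties. Let $L'\subset G_V^x$ be compact. For $h_0\in L'$ we have $\psi(h_0^{-1}h_0)=\psi(s(h_0))>0$, so $\psi(h_0^{-1}h)$ is bounded below for $h$ near $h_0$. By compactness there is a finite positive combination $m_0$ of point masses with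
$$\int\psi(g^{-1}h)\,dm_0(g)\ge1\qquad(h\in L').\tag{3}$$
With $L'=\operatorname{supp}f$, the measure $\|f\|_\infty m_0$ is admissible, so $I^x_\psi(f)<\infty$. For (J1): a measure admissible for $f'\ge f$ is admissible for $f$; sums of admissible measures are admissible for sums; scaling is clear, with $m=0$ for $f=0$. Admissibility gives $f(h)\le\|\psi\|_\infty m(G^x)$, hence the lower bound. For (J2): if $m$ is admissible for $f$ on $G^x$ and $m'$ is its image on $G^y$ under $g\mapsto\gamma^{-1}g$, then $f(\gamma h)\le\int\psi(g^{-1}\gamma h)\,dm(g)=\int\psi(g'^{-1}h)\,dm'(g')$, with the same mass. The same applies with $\gamma^{-1}$.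

**$W$-additivity.** This step splits one admissible measure into two. Let $m$ be admissible for $f$, and $q_1,q_2,\varepsilon$ as in the definition. If $\psi(g^{-1}h)\ne0$, then $g^{-1}h\in W$ and $q_i(h)\le q_i(g)+\varepsilon$. Hence $f(h)q_i(h)\le\int\psi(g^{-1}h)(q_i(g)+\varepsilon)\,dm(g)$, so $(q_i+\varepsilon)m$ is admissible for $fq_i$, and
$$I_\psi^x(fq_1)+I_\psi^x(fq_2)\le\int(q_1+q_2+2\varepsilon)\,dm\le(1+2\varepsilon)m(G^x).$$
Take the infimum over $m$.

**Preparation for (J3).** This step confines the measures to one compact set. Let $\varphi\in C_c^+(G_V)$, $\varphi\neq0$, $x_k\to x$, and $K=\operatorname{supp}\varphi\,(\operatorname{supp}\psi)^{-1}$, a compact set. If $h\in\operatorname{supp}\varphi$ and $\psi(g^{-1}h)\ne0$, then $g=h(g^{-1}h)^{-1}\in K$. For $h\notin\operatorname{supp}\varphi$ the admissibility condition is empty. So measures admissible for $\varphi$ may be restricted to $K$ and stay admissible. Also $\operatorname{supp}\varphi\subset K$, since $\psi(s(h))>0$ for $h\in G_V$.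

**Lower semicontinuity.** This step takes a weak limit of nearly optimal measures. Pass to a subsequence along which $I_\psi^{x_k}(\varphi)$ converges to the $\liminf$, which may be assumed finite. Take admissible $m_k$ on $K\cap G^{x_k}$ with $m_k(G)\le I^{x_k}_\psi(\varphi)+1/k$. Along a further subsequence they converge weak* to a measure $m$ on $K$, and $m(G)=\lim m_k(G)$. If $v\in C(K)$ has support disjoint from $G^x$, then $r(\operatorname{supp}v)$ is compact and misses $x$, so $m_k(v)=0$ for large $k$. Hence $m$ is carried by $K\cap G^x$. To see that $m$ is admissible, let $h\in G_V^x$ and choose $h_k\in G^{x_k}$, $h_k\to h$ by (P1); eventually $h_k\in G_V$. Let $L$ be a compact neighborhood of $h$. The continuous function $(g,h')\mapsto\psi(g^{-1}h')$ on the closed subset $\{r(g)=r(h')\}$ of $K\times L$ extends by Tietze to a continuous $T$ on $K\times L$. Then $T(\cdot,h_k)\to T(\cdot,h)$ uniformly on $K$ and the masses are bounded, so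
$$\varphi(h)=\lim\varphi(h_k)\le\lim\int T(g,h_k)\,dm_k(g)=\int T(g,h)\,dm(g)=\int\psi(g^{-1}h)\,dm(g).$$
So $I_\psi^x(\varphi)\le m(G)\le\liminf I_\psi^{x_k}(\varphi)$.

**Upper semicontinuity.** This step replaces a good measure at $x$ by finitely many point masses and moves them to $G^{x_k}$. Let $L'=\operatorname{supp}\varphi\cap G^x$. If $L'=\emptyset$, then $x\notin r(\operatorname{supp}\varphi)$, so $\operatorname{supp}\varphi\cap G^{x_k}=\emptyset$ and $I^{x_k}_\psi(\varphi)=0$ for large $k$. Let $L'\ne\emptyset$, $\varepsilon>0$, and let $m$ be admissible at $x$ with $m(G^x)<I^x_\psi(\varphi)+\varepsilon$. Add $\delta m_0$ with $m_0$ from (3) and $\delta>0$ so small that the mass is still less than $I^x_\psi(\varphi)+\varepsilon$, then restrict to $K$, which does not change the integrals for $h\in L'$. Call the result $m$ again. It is carried by $K\cap G^x$ and $\int\psi(g^{-1}h)\,dm(g)\ge\varphi(h)+\delta$ on $L'$. By uniform continuity on $(K\cap G^x)\times L'$ there is a finite partition of $K\cap G^x$ into nonempty Borel sets $P_j$ with points $g_j\in P_j$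 such that
$$|\psi(g^{-1}h)-\psi(g_j^{-1}h)|\,(1+m(G^x))\le\delta/2\qquad(g\in P_j,\ h\in L').$$
With $c_j=m(P_j)$ we get $\sum_jc_j=m(G^x)$ and $\sum_jc_j\psi(g_j^{-1}h)\ge\varphi(h)+\delta/2$ on $L'$. Choose $g_j^k\in G^{x_k}$ with $g_j^k\to g_j$ by (P1). For large $k$, $\sum_jc_j\psi((g_j^k)^{-1}h)\ge\varphi(h)$ for all $h\in G_V^{x_k}$. Otherwise there are, for infinitely many $k$, points $h_k\in\operatorname{supp}\varphi\cap G^{x_k}$ violating this. A limit point $h\in L'$ satisfies $\varphi(h)\ge\sum_jc_j\psi(g_j^{-1}h)$, a contradiction. So $\sum_jc_j\delta_{g_j^k}$ is admissible, and $\limsup I_\psi^{x_k}(\varphi)\le I_\psi^x(\varphi)+\varepsilon$. $\square$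

## Greedy weights, a continuous maximal separated set

Now let $\psi$ shrink. We need multiples, or modifications, of $I_\psi$ that stay bounded above on each $\varphi$ and bounded below on one fixed $\kappa$, with constants that do not depend on $\psi$. Dividing by a function $n(x)$ would destroy (J2) unless $n$ is constant on orbits, so only weights $a\circ s$ are available. With $\rho$ a fixed bump near the units, the natural try is $a(z)=1/I_\psi^z(\rho)$: divide the mass at $z$ by the mass of the ball around $z$.

*This fails.* On the pair groupoid of $X=\{0,1,2\}$ let $\rho(y,z)=1$ if $|y-z|\le1$ and $0$ otherwise, and take in (2) the weights $m(0)=1$, $m(1)=M$, $m(2)=M^2$. The balls around $0,1,2$ have masses $1+M$, $1+M+M^2$, $M+M^2$. After dividing, the ball $\{0,1\}$ around $0$ has mass $\frac1{1+M}+\frac M{1+M+M^2}$, which tends to $0$ as $M\to\infty$. The point $1$ dominated the ball of $0$, but it was itself dominated by a point that $0$ does not see.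

What works on a finite set is to keep only a maximal separated set of points, each with mass $1$: every ball then contains a chosen point, and no small set contains two. The next lemma is a continuous version. Weights $t_i$ are chosen one after another, each filling only what the previous ones have left uncovered.

**Lemma 2 (greedy weights).** Let $\rho\in C_c(G)$, $0\le\rho\le1$. For $t\in C_c^+(X)$ put $(Rt)(y)=\max_{h\in G^y}\rho(h)t(s(h))$, which is continuous by (P3). Let $v_1,\dots,v_m\in C_c(X)$, $0\le v_i\le1$, and define recursively $t_i=v_i\cdot\big(1-\sum_{j<i}Rt_j\big)_+$. Then: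

1. if $\rho(y)=1$ and $v_i(y)=1$ for some $i$, then $\sum_jRt_j(y)\ge1$;
2. if $C\subset G^x$ is such that $\rho(g^{-1}g')=1$ for all $g,g'\in C$, then $\sum_i\sup_{g\in C}t_i(s(g))\le1$.

*Proof.* (1) Taking $h=y$ in the maximum, $Rt_i(y)\ge\rho(y)t_i(y)=t_i(y)\ge1-\sum_{j<i}Rt_j(y)$.

(2) It suffices that $\sum_it_i(s(g_i))\le1$ for all $g_1,\dots,g_m\in C$. Let $i$ be the last index with $t_i(s(g_i))>0$; if there is none, the sum is $0$. Since the positive part in $t_i$ is not zero at $s(g_i)$ and $v_i\le1$, we have $t_i(s(g_i))\le1-\sum_{j<i}Rt_j(s(g_i))$. The arrow $g_i^{-1}g_j\in G^{s(g_i)}$ has source $s(g_j)$, so $Rt_j(s(g_i))\ge\rho(g_i^{-1}g_j)\,t_j(s(g_j))=t_j(s(g_j))$. Thus $t_i(s(g_i))+\sum_{j<i}t_j(s(g_j))\le1$, and later terms vanish. $\square$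

*Example.* For $X=\{0,1,2\}$ as above, with $v_i$ the indicator of $i=0,1,2$ in this order: $t_0$ is the indicator of $0$, and $Rt_0=1$ at $0,1$ and $0$ at $2$. So $t_1=0$ and $t_2$ is the indicator of $2$. The points $0,2$ are chosen.

## Bounds that do not depend on the scale

**Proposition 3.** Let $S'\subset V$ be compact and $\kappa\in C_c^+(G|_V)$ with $\kappa>0$ on $S'$. There are constants $c>0$ and $C(\varphi)<\infty$ ($\varphi\in C_c^+(G_V)$) such that for every open $W\supset\overline V$ in $G$ there is a $W$-additive invariant functional $A$ with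
$$A^y(\kappa)\ge c\quad(y\in S'),\qquad A^x(\varphi)\le C(\varphi)\quad(x\in X,\ \varphi\in C_c^+(G_V)).$$

*Proof.* If $S'=\emptyset$ take $A=0$. Let $S'\ne\emptyset$.

**Step 1: choices independent of $W$.** These fix the coarse scale $\rho$ from which the constants come. Let $c_1=\frac12\min_{S'}\kappa$ and $O=\{\kappa>c_1\}\supset S'$. By (P2) let $E\supset S'$ be open with $EE\subset O$. Let $Q\subset E\cap V$ be a compact neighborhood of $S'$ in $X$. Choose $\rho\in C_c(G)$, $0\le\rho\le1$, $\operatorname{supp}\rho\subset E$, with $\rho=1$ on an open set $P\supset Q$ of $G$. Choose $\lambda\in C_c(G)$, $0\le\lambda\le1$, with $\lambda=1$ on $(\operatorname{supp}\rho)^{-1}$.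

**Step 2: pieces with controlled $\rho$-mass.** The numbers $I^z(\rho\,\cdot)$ may vary wildly with $z$, so we localize near one point $z_0$ until they do not. Given $W$, choose $\psi\in C_c^+(G)$ with $\psi>0$ on $\overline V$ and $\{\psi\ne0\}\subset W$, and write $I=I_\psi$. Let $z_0\in S'$, and let $\operatorname{int}Q$ be the interior in $X$.

*Claim: there is $u\in C_c(\operatorname{int}Q)$, $0\le u\le1$, $u(z_0)=1$, with $I^z(\rho\,u\circ s)\le2I^{z_0}(\rho\,u\circ s)$ for all $z\in\operatorname{supp}u$.* Take a decreasing sequence $u^{(l)}\in C_c(\operatorname{int}Q)$, $0\le u^{(l)}\le1$, $u^{(l)}(z_0)=1$, with supports shrinking to $\{z_0\}$. The numbers $\alpha_l=I^{z_0}(\rho\,u^{(l)}\circ s)$ decrease to some $\alpha$, and $\alpha\ge1/\|\psi\|_\infty>0$ by the lower bound in Lemma 1, since $\rho(z_0)u^{(l)}(z_0)=1$. Choose $l_0$ with $\alpha_{l_0}\le\frac32\alpha$. By (J3), $I^z(\rho\,u^{(l_0)}\circ s)\le2\alpha$ for $z$ near $z_0$. For large $l\ge l_0$ and $z\in\operatorname{supp}u^{(l)}$, monotonicity gives $I^z(\rho\,u^{(l)}\circ s)\le2\alpha\le2\alpha_l$.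 Take $u=u^{(l)}$ for such an $l$.

Put $A_{z_0}^x(f)=I^x(f\,u\circ s)/I^{z_0}(\rho\,u\circ s)$. Since $\operatorname{supp}u$ is a compact subset of $V$, this is defined for all $f\in C_c^+(G^x)$, in particular on $C_c^+(G_V^x)$. (J1), (J2) hold in this larger range, and $x\mapsto A^x_{z_0}(\varphi)$ is continuous for $\varphi\in C_c^+(G)$. By the claim
$$A_{z_0}^z(\rho)\le2\qquad(z\in\operatorname{supp}u),\tag{4}$$
and since $A_{z_0}^{z_0}(\rho)=1$,
$$A_{z_0}^z(\rho)\ge\tfrac12\qquad(z\in U_{z_0})\tag{5}$$
for some open neighborhood $U_{z_0}\subset\operatorname{int}Q$ of $z_0$ in $X$.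

**Step 3: assembling the pieces.** How many pieces are needed depends on $W$, so a plain sum has no uniform bound; the greedy weights repair this. By compactness choose $z_1,\dots,z_m\in S'$, with corresponding $u_i,A_i,U_i$, and $v_i\in C_c(U_i)$, $0\le v_i\le1$, such that the sets $\{v_i=1\}$ cover $S'$. Let $t_i$ be as in Lemma 2, so $\operatorname{supp}t_i\subset U_i\subset Q$. The mass of $A_i$ near a point $z$ with $t_i(z)>0$ sits not at $z$ but at neighbors of $z$, so we spread the weights: put $\bar t_i(y)=\max_{h\in G^y}\lambda(h)t_i(s(h))$, continuous by (P3), and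
$$A^x(f)=\sum_iA_i^x(f\cdot\bar t_i\circ s).$$
By the remarks before Lemma 1 this is a $W$-additive invariant functional on $G_V$.

**Step 4: lower bound.** Every $y\in S'$ sees total weight at least $1$, and we convert this into $A^y(\kappa)\ge c_1/2$. Let $y\in S'$ and $\tau_i=Rt_i(y)$. Since $\rho(y)=1$ and some $v_i(y)=1$, Lemma 2(1) gives $\sum_i\tau_i\ge1$. If $\tau_i>0$, choose $h\in G^y$ with $\rho(h)t_i(s(h))=\tau_i$ and put $z=s(h)\in U_i$; then $t_i(z)\ge\tau_i$. For $h'\in G^z$ with $\rho(h')>0$ we have $hh'\in EE\subset O$, so $\kappa(hh')\ge c_1\ge c_1\rho(h')$. Also $h'^{-1}\in G^{s(h')}$ has source $z$ and $\lambda(h'^{-1})=1$, so $\bar t_i(s(h'))\ge t_i(z)\ge\tau_i$. Hence $\kappa(h\,\cdot)\,\bar t_i\circ s\ge c_1\tau_i\rho$ on $G^z$, and by (J2) and (5)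
$$A_i^y(\kappa\,\bar t_i\circ s)=A_i^z(\kappa(h\,\cdot)\,\bar t_i\circ s)\ge c_1\tau_iA_i^z(\rho)\ge c_1\tau_i/2 .$$
Summing over $i$, $A^y(\kappa)\ge c:=c_1/2$.

**Step 5: upper bound for the weights.** Let $\varphi\in C_c^+(G_V)$ and $K=\operatorname{supp}\varphi$. If $s(g_0)\in Q\subset P$, then by continuity of $(g,g')\mapsto g^{-1}g'$ at $(g_0,g_0)$ there is an open neighborhood $B$ of $g_0$ with $g^{-1}g'\in P$ for all $g,g'\in B$ with $r(g)=r(g')$. Cover the compact set $K\cap s^{-1}(Q)$ by $N$ such sets $B_1,\dots,B_N\subset G_V$, and $(K\operatorname{supp}\lambda)\cap s^{-1}(Q)$ by $N'$ such sets. The numbers $N,N'$ depend only on $\varphi,\lambda,P,Q$, not on $W$. Each of these sets meets $G^x$ in a set $C$ as in Lemma 2(2). If $g\in K\cap G^x$ and $\bar t_i(s(g))>0$, then for some $h\in\operatorname{supp}\lambda\cap G^{s(g)}$ with $s(h)\in Q$ we have $\bar t_i(s(g))=\lambda(h)t_i(s(h))\le t_i(s(gh))$. So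
$$\sum_i\sup_{g\in K\cap G^x}\bar t_i(s(g))\le\sum_i\sup\{t_i(s(g')):g'\in G^x\cap K\operatorname{supp}\lambda\cap s^{-1}(Q)\}\le N',\tag{6}$$
the last step by Lemma 2(2) applied to each of the $N'$ sets.

**Step 6: upper bound for $A$.** First each piece, then the sum. Choose $p_l\in C_c(B_l)$, $0\le p_l\le1$, with $\sum_lp_l\ge1$ on $K\cap s^{-1}(Q)$. Since $\operatorname{supp}u_i\subset Q$, $\varphi\,u_i\circ s\le\|\varphi\|_\infty\sum_lp_l\,u_i\circ s$. If $A_i^x(p_l)\ne0$, there is $g'\in B_l\cap G^x$ with $u_i(s(g'))>0$. Then $p_l\le\rho(g'^{-1}\,\cdot)$ on $G^x$, because $p_l(g)>0$ implies $g'^{-1}g\in P$. By (J2) and (4), $A_i^x(p_l)\le A_i^{s(g')}(\rho)\le2$. Thus $A_i^x(\varphi)\le2N\|\varphi\|_\infty$, and by (6)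
$$A^x(\varphi)\le\sum_i\Big(\sup_{K\cap G^x}\bar t_i\circ s\Big)A_i^x(\varphi)\le2NN'\|\varphi\|_\infty=:C(\varphi).\qquad\square$$

## Limits along a sequence of units

Proposition 3 gives $W_k$-additive functionals $A_k$ with uniform bounds. Pointwise limit points are additive, but need not be continuous in $x$. Take $G=X=V=[0,1]$ and $\psi_k(x)=1/(1+(1-x)^k)$. Then $I_{\psi_k}^x(f)=f(x)(1+(1-x)^k)$ lies between $f(x)$ and $2f(x)$, but its limit is $2f(0)$ at $x=0$ and $f(x)$ for $x>0$.

We first record what a limit along *one* sequence $x_k\to x$ looks like. The point of part (2) is that the test functions may vary with $k$.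

**Lemma 4.** Let $x_k\to x$ in $X$, and let $J_k$ be $W_k$-additive invariant functionals with $\sup_kJ_k^{x_k}(\varphi)<\infty$ for each $\varphi\in C_c^+(G_V)$. After passing to a subsequence there is a Radon measure $\nu$ on $G_V$, carried by $G_V^x$, such that:

1. $J_k^{x_k}(f)\to\nu(f)$ for all $f\in C_c^+(G_V)$.
2. Let $F_k\in C_c^+(G_V^{x_k})$ have supports in a fixed compact $L\subset G_V$, and let $F:G_V^x\to[0,\infty)$ satisfy $F_k\Rightarrow F$, meaning: $F_{k_j}(g_j)\to F(g)$ whenever $k_j\uparrow\infty$, $g_j\in G_V^{x_{k_j}}$, $g_j\to g\in G_V^x$. Then $F\in C_c^+(G_V^x)$ and $J_k^{x_k}(F_k)\to\nu(F):=\int_{G_V^x}F\,d\nu$.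

If (1) holds, then (2) holds also along every further subsequence, with the same $\nu$.

*Example of $\Rightarrow$.* If $g_k\in G^{x_k}$, $g_k\to g\in G^x$ and $\kappa\in C_c^+(G|_V)$, then $\kappa(g_k^{-1}\,\cdot)\Rightarrow\kappa(g^{-1}\,\cdot)$, with supports in the compact set $(\{g_k:k\}\cup\{g\})\operatorname{supp}\kappa\subset G_V$.

*Proof.* **Existence and additivity of the limit.** This step proves (1). By a diagonal argument we may assume that $J_k^{x_k}(\varphi_i)$ converges for every $i$, with $(\varphi_i)$ as in (P5). If $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$, then by (1) $|J_k^{x_k}(f)-J_k^{x_k}(\varphi_i)|\le\varepsilon\sup_lJ_l^{x_l}(\varphi_{i_0})$. So $J_k^{x_k}(f)$ is Cauchy for every $f\in C_c^+(G_V)$; let $\nu(f)$ be its limit. It is positively homogeneous and subadditive. For superadditivity let $f_1,f_2\in C_c^+(G_V)$, $\delta>0$, and $\omega\in C_c^+(G_V)$ with $\omega=1$ on $\operatorname{supp}f_1\cup\operatorname{supp}f_2$. Put $F=f_1+f_2+\delta\omega$ and $q_i=f_i/F$ ($=0$ off $\operatorname{supp}f_i$). Since $F\ge\delta$ on $\operatorname{supp}f_i$,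 $q_i\in C_c(G)$; also $q_1+q_2\le1$ and $f_i=Fq_i$. By (P4) the $q_i$ vary by at most some $\varepsilon_k>0$, $\varepsilon_k\to0$, over $W_k$, so $W_k$-additivity gives
$$J_k^{x_k}(f_1)+J_k^{x_k}(f_2)\le(1+2\varepsilon_k)\big(J_k^{x_k}(f_1+f_2)+\delta J_k^{x_k}(\omega)\big).\tag{7}$$
Let $k\to\infty$, then $\delta\to0$. So $\nu$ is additive and is given by a Radon measure. If $f\in C_c^+(G_V)$ vanishes on $G^x$, then $\max_{G^{x_k}}f\to0$ by (P3), and with $\omega\in C_c^+(G_V)$ equal to $1$ on $\operatorname{supp}f$, $J_k^{x_k}(f)\le\max_{G^{x_k}}f\cdot J_k^{x_k}(\omega)\to0$. So $\nu$ vanishes on the open set $G_V\setminus G_V^x$.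

**$F$ is in $C_c^+(G_V^x)$.** This step shows that the limit in (2) makes sense. If $g\in G_V^x\setminus L$, choose $g_k\to g$, $g_k\in G^{x_k}$; eventually $g_k\in G_V\setminus L$, so $F(g)=\lim F_k(g_k)=0$. For continuity let $g^j\to g$ in $G_V^x$. For each $j$, (P1) and $F_k\Rightarrow F$ give, for all large $k$, points of $G_V^{x_k}$ at distance $<1/j$ from $g^j$ where $F_k$ differs from $F(g^j)$ by less than $1/j$. Choose $k_j\uparrow\infty$ and such $g_j\in G_V^{x_{k_j}}$. Then $g_j\to g$, so $F_{k_j}(g_j)\to F(g)$, and hence $F(g^j)\to F(g)$.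

**Convergence.** This step compares $F_k$ with one fixed function. By (P6) extend $F$ to $\tilde F\in C_c^+(G_V)$. Then $\eta_k:=\sup_{G_V^{x_k}}|F_k-\tilde F|\to0$. Otherwise there are $\varepsilon>0$ and, along a subsequence, $g_k\in G^{x_k}\cap(L\cup\operatorname{supp}\tilde F)$ with $|F_k(g_k)-\tilde F(g_k)|\ge\varepsilon$. Along a further subsequence $g_k\to g\in G_V^x$, and $F_k(g_k)\to F(g)=\tilde F(g)$, a contradiction. With $\omega\in C_c^+(G_V)$ equal to $1$ on $L\cup\operatorname{supp}\tilde F$, $|J_k^{x_k}(F_k)-J_k^{x_k}(\tilde F)|\le\eta_kJ_k^{x_k}(\omega)\to0$, and $J_k^{x_k}(\tilde F)\to\nu(\tilde F)=\nu(F)$. The argument used only (1), and it applies word for word along any subsequence. $\square$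

In this proof, "by (1)" in the estimate with $\varphi_{i_0}$ refers to the displayed implication (1), while part (1) of the lemma is what is being proved; below we write Lemma 4(1) and Lemma 4(2) for the parts.

## Smearing one functional by another

The way out of the continuity problem is not to take $A_1,A_2,\dots$ themselves. Suppose $J$ is already chosen and a finer $A$ is given. We redistribute the mass of $J$: the mass at $g$ is spread over the points $g'$ with $g^{-1}g'$ in a small set, in proportion to $A$. The result has the additivity of $A$, yet on a fixed $\varphi$ it should differ from $J$ only by the oscillation of $\varphi$ at that small scale, *uniformly in $x$*.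

For compact $S\subset V$ say $J$ is *supported over $S$* if $J^x(f)=J^x(f')$ whenever $f=f'$ on $s^{-1}(S)\cap G_V^x$. For example, $f\mapsto J^x(f\cdot\chi\circ s)$ with $\chi\in C_c^+(V)$ is supported over $\operatorname{supp}\chi$.

**Definition (smearing).** Let $\kappa\in C_c^+(G|_V)$, $c>0$, and let $J,A$ be invariant functionals. Put
$$\Phi(h)=\frac{\kappa(h^{-1})}{\max(c,A^{s(h)}(\kappa))},\qquad a(y)=J^y(\Phi),\qquad(J\star A)^x(f)=A^x(f\cdot a\circ s).$$

Since $z\mapsto A^z(\kappa)$ is continuous and $(\operatorname{supp}\kappa)^{-1}\subset G|_V$, we have $\Phi\in C_c^+(G_V)$. So $a$ is continuous by (J3). It vanishes off $r((\operatorname{supp}\kappa)^{-1})=s(\operatorname{supp}\kappa)$, a compact subset of $V$, and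
$$a\le c^{-1}\sup_yJ^y(\check\kappa),\qquad\check\kappa(h)=\kappa(h^{-1}),\quad\check\kappa\in C_c^+(G_V).\tag{8}$$
Hence $J\star A$ is an invariant functional supported over $s(\operatorname{supp}\kappa)$, and it is $W$-additive if $A$ is.

*Why this is the redistribution.* If $J^x$ and $A^x$ are integrals, then for $g'\in G^x$, (J2) gives $a(s(g'))=J^x(\Phi(g'^{-1}\,\cdot))=\int\kappa(g^{-1}g')/b(g)\,dJ^x(g)$ with $b(g)=\max(c,A^{s(g)}(\kappa))$, and $A^{s(g)}(\kappa)=\int\kappa(g^{-1}g')\,dA^x(g')$. So
$$(J\star A)^x(f)=\int\Big[\frac1{b(g)}\int f(g')\kappa(g^{-1}g')\,dA^x(g')\Big]dJ^x(g),$$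
and the bracket is a weighted mean of $f$ near $g$ when $A^{s(g)}(\kappa)\ge c$.

*Example.* Let $G=X=V$ be a compact space, $J^x(f)=\beta(x)f(x)$, $A^x(f)=\alpha(x)f(x)$. Then $(J\star A)^x(f)=\beta(x)f(x)\cdot\alpha\kappa/\max(c,\alpha\kappa)$ (values at $x$). Where $\alpha\kappa\ge c$ this is *exactly* $J^x(f)$: the wild factor $\alpha$ has canceled. On $[0,1]$ with $\kappa=1$, $c=1$ this removes the jump of the previous example.

Put
$$\operatorname{osc}_\kappa(\varphi)=\sup\{|\varphi(g)-\varphi(g')|:r(g)=r(g'),\ g^{-1}g'\in\operatorname{supp}\kappa\}.$$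
Our $J$ and $A$ are only almost additive, so the computation above holds only in the limit.

**Proposition 5.** Let $S\subset V$ be compact, $S'\subset V$ a compact neighborhood of $S$, $\kappa\in C_c^+(G|_V)$, $c>0$. Let $J_k,A_k$ be $W_k$-additive invariant functionals with $\sup_{k,x}J_k^x(\varphi)<\infty$ and $\sup_{k,x}A_k^x(\varphi)<\infty$ for all $\varphi\in C_c^+(G_V)$, with $J_k$ supported over $S$ and $A_k^y(\kappa)\ge c$ for $y\in S'$. Then for $\varphi\in C_c^+(G_V)$,
$$\limsup_k\ \sup_x\big|(J_k\star A_k)^x(\varphi)-J_k^x(\varphi)\big|\le\operatorname{osc}_\kappa(\varphi)\cdot\sup_{k,x}J_k^x(\omega)$$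
for any $\omega\in C_c^+(G_V)$ with $\omega\ge1$ on $\big(\operatorname{supp}\varphi\,(\operatorname{supp}\kappa)^{-1}\cup\operatorname{supp}\varphi\big)\cap s^{-1}(S)$.

*Proof.* **Reduction to one sequence of units.** Uniformity in $x$ is handled by choosing the worst $x_k$. Both terms vanish for $x\notin r(\operatorname{supp}\varphi)$; assume $\varphi\ne0$. Choose $x_k\in r(\operatorname{supp}\varphi)$ attaining the supremum up to $1/k$. Pass to a subsequence (renumbered) realizing the $\limsup$, with $x_k\to x_0$ and, by Lemma 4, with limit measures $\nu_1$ for $J_k^{x_k}$ and $\nu_2$ for $A_k^{x_k}$, both carried by $G_V^{x_0}$. Let $b_k(z)=\max(c,A_k^z(\kappa))$ and let $a_k$ be the function $a$ for $(J_k,A_k)$. The convergences in (i) and (iii) below are asserted along the whole sequence and along arbitrary subsequences; by the last sentence of Lemma 4 the same proof applies to both. This is needed because $\Rightarrow$ refers to subsequences.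

**(i) The denominators converge.** *If $g_k\in G^{x_k}$, $g_k\to g\in G^{x_0}$, then $A_k^{s(g_k)}(\kappa)\to\nu_2(\kappa(g^{-1}\,\cdot))$.* By (J2), $A_k^{s(g_k)}(\kappa)=A_k^{x_k}(\kappa(g_k^{-1}\,\cdot))$. By the example after Lemma 4, $\kappa(g_k^{-1}\,\cdot)\Rightarrow\kappa(g^{-1}\,\cdot)$ with supports in a compact subset of $G_V$; apply Lemma 4(2). Hence
$$b_k(s(g_k))\to b(g):=\max\big(c,\nu_2(\kappa(g^{-1}\,\cdot))\big).$$
The function $b$ is continuous on $G^{x_0}$: if $g^j\to g$, the functions $\kappa((g^j)^{-1}\,\cdot)$ are bounded by $\|\kappa\|_\infty$, vanish off a common compact subset of $G_V$, and converge pointwise; use dominated convergence.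

**(ii) The cutoff $c$ is inactive where $J$ has mass.** *If $g\in G^{x_0}$, $s(g)\in S$, then $b(g)=\nu_2(\kappa(g^{-1}\,\cdot))\ge c$.* Choose $g_k\to g$, $g_k\in G^{x_k}$ by (P1). Since $S'$ is a neighborhood of $S$, $s(g_k)\in S'$ eventually, so $A_k^{s(g_k)}(\kappa)\ge c$; use (i).

**(iii) The weights converge.** *If $g_k'\in G_V^{x_k}$, $g_k'\to g'\in G_V^{x_0}$, then*
$$a_k(s(g_k'))\to a(g'):=\int\frac{\kappa(g^{-1}g')}{b(g)}\,d\nu_1(g).$$
By (J2), $a_k(s(g_k'))=J_k^{x_k}\big(g\mapsto\kappa(g^{-1}g_k')/b_k(s(g))\big)$. These functions have supports in $(\{g_k':k\}\cup\{g'\})(\operatorname{supp}\kappa)^{-1}$, a compact subset of $G_V$ because $r(\operatorname{supp}\kappa)\subset V$. By (i) they converge in the sense $\Rightarrow$ to $g\mapsto\kappa(g^{-1}g')/b(g)$. Apply Lemma 4(2).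

**(iv) Passing to the limit.** Now the additive computation becomes exact. By (iii), $\varphi\cdot a_k\circ s\Rightarrow\varphi a$, with supports in $\operatorname{supp}\varphi$. Lemma 4(2) and Fubini (nonnegative continuous compactly supported integrand on $G_V^{x_0}\times G_V^{x_0}$) give
$$\lim_k(J_k\star A_k)^{x_k}(\varphi)=\int\varphi a\,d\nu_2=\int\frac1{b(g)}\int\varphi(g')\kappa(g^{-1}g')\,d\nu_2(g')\,d\nu_1(g).$$
If $f\in C_c^+(G_V)$ vanishes on $s^{-1}(S)$, then $J_k^{x_k}(f)=J_k^{x_k}(0)=0$; so $\nu_1$ is carried by $s^{-1}(S)$. By (ii), $b(g)=\int\kappa(g^{-1}g')\,d\nu_2(g')>0$ for $\nu_1$-a.e. $g$, so $\varphi(g)=\frac1{b(g)}\int\varphi(g)\kappa(g^{-1}g')\,d\nu_2(g')$ there. Hence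
$$\Big|\lim_k(J_k\star A_k)^{x_k}(\varphi)-\nu_1(\varphi)\Big|\le\int\frac1{b(g)}\int|\varphi(g')-\varphi(g)|\,\kappa(g^{-1}g')\,d\nu_2(g')\,d\nu_1(g)\le\operatorname{osc}_\kappa(\varphi)\,\nu_1(\omega).$$
For the last step: for $\nu_1$-a.e. $g$ the inner integral is at most $\operatorname{osc}_\kappa(\varphi)\,b(g)$. It vanishes unless $\varphi(g)\ne0$ or $\varphi(g')\ne0$ for some $g'$ with $\kappa(g^{-1}g')\ne0$, that is, unless $g\in\operatorname{supp}\varphi\,(\operatorname{supp}\kappa)^{-1}\cup\operatorname{supp}\varphi$. Since $\nu_1$ is carried by $s^{-1}(S)$, we have $\omega\ge1$ at the remaining $g$. Finally $\nu_1(\varphi)=\lim J_k^{x_k}(\varphi)$ and $\nu_1(\omega)=\lim J_k^{x_k}(\omega)\le\sup_{k,x}J^x_k(\omega)$. $\square$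

## A uniformly convergent sequence of functionals

Proposition 5 is not quantitative: it does not say how small $W$ must be. So in the induction we carry, at each stage, a whole family $\mathcal J_n$ containing members of every fineness. We commit to one member $J_n$ only after the next smearing scale is fixed, and choose it so fine that *every* sufficiently fine $A$ changes it little.

**Proposition 6.** Let $x_0\in V$ and $\varphi_1\in C_c^+(G_V)$ with $\varphi_1(x_0)>0$. There is an invariant functional $J$ on $G_V$ with every $J^x$ additive, and $J^{x_0}(\varphi_1)>0$.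

*Proof.* Let $(\varphi_i)_{i\ge1}$ be as in (P5), beginning with the given $\varphi_1$. Fix a compact $D\subset G$ with $\overline V\subset\operatorname{int}D$.

**Step 1: the start.** This secures positivity at $x_0$. Choose $\kappa_0\in C_c^+(G|_V)$ with $\kappa_0\le\varphi_1$ and $\kappa_0(x_0)>0$ (multiply $\varphi_1$ by a cutoff). Proposition 3 for $(\{x_0\},\kappa_0)$ gives $c_0$ and $C_0(\cdot)$. Let $\mathcal A_1$ be the set of invariant functionals $A$ with $A^{x_0}(\kappa_0)\ge c_0$ and $A^x(\varphi)\le C_0(\varphi)$ for all $x,\varphi$. Take $\chi\in C_c(V)$, $0\le\chi\le1$, $\chi=1$ on $s(\operatorname{supp}\kappa_0)$, put $S_1=\operatorname{supp}\chi$ and $\mathcal J_1=\{A(\,\cdot\;\chi\circ s):A\in\mathcal A_1\}$. For $J=A(\,\cdot\;\chi\circ s)\in\mathcal J_1$,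
$$J^{x_0}(\varphi_1)\ge A^{x_0}(\kappa_0\,\chi\circ s)=A^{x_0}(\kappa_0)\ge c_0.\tag{9}$$

**Step 2: the induction hypothesis.** Suppose $\mathcal J_n$ is a family of invariant functionals such that

(F1) all are supported over a compact $S_n\subset V$;

(F2) $\sup_{J\in\mathcal J_n,\,x}J^x(\varphi)<\infty$ for every $\varphi\in C_c^+(G_V)$;

(F3) for every $k$, $\mathcal J_n$ contains a $W_k$-additive member.

$\mathcal J_1$ has these properties: (F2) with bound $C_0(\varphi)$, and (F3) by Proposition 3 with $W=W_k$.

**Step 3: the next smearing scale.** This fixes $\kappa_n$ using only bounds for the family. Let $S_n'\subset V$ be a compact neighborhood of $S_n$. For $i\le n$ choose $\omega_i\in C_c^+(G_V)$ with $\omega_i\ge1$ on $(\operatorname{supp}\varphi_i\,D^{-1})\cap s^{-1}(S_n)$, a compact subset of $G_V$. Let $M=1+\max_{i\le n}\sup_{J\in\mathcal J_n,\,x}J^x(\omega_i)$, finite by (F2). By (P4) pick $k$ with $\theta_k(\varphi_i)M\le2^{-n-3}c_0$ for $i\le n$. Choose $\kappa_n\in C_c^+(G|_V)$ with $\kappa_n=1$ on $S_n'$ and $\operatorname{supp}\kappa_n\subset W_k\cap\operatorname{int}D\cap G|_V$,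 possible since this open set contains $V\supset S_n'$. Then
$$\operatorname{osc}_{\kappa_n}(\varphi_i)\,M\le2^{-n-3}c_0\qquad(i\le n).\tag{10}$$
Proposition 3 for $(S_n',\kappa_n)$ gives $c_n$ and $C_n(\cdot)$. Let $\mathcal A_{n+1}$ be the family of invariant functionals $A$ with $A^y(\kappa_n)\ge c_n$ on $S_n'$ and $A^x(\varphi)\le C_n(\varphi)$ for all $x,\varphi$; it contains $W_k$-additive members for all $k$. From now on in stage $n$, $\star$ is formed with $(\kappa_n,c_n)$.

**Step 4: committing to $J_n$.** *Claim: there are $k_n\ge n$ and a $W_{k_n}$-additive $J_n\in\mathcal J_n$ such that for every $W_{k_n}$-additive $A\in\mathcal A_{n+1}$*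
$$\sup_x|(J_n\star A)^x(\varphi_i)-J_n^x(\varphi_i)|\le2^{-n-2}c_0\qquad(i\le n).\tag{11}$$
For each $k\ge n$ pick a $W_k$-additive $J_{(k)}\in\mathcal J_n$. If the claim fails, then for every $k\ge n$ there are a $W_k$-additive $A_{(k)}\in\mathcal A_{n+1}$ and $i_k\le n$ violating (11) for $J_{(k)}$. Pass to a subsequence with $i_k=i$ constant. Apply Proposition 5 with $S=S_n$, $S'=S_n'$, $\omega=\omega_i$. Its hypotheses hold: the bounds are (F2) and $C_n$, and $\omega_i\ge1$ where required, since $(\operatorname{supp}\kappa_n)^{-1}\subset D^{-1}$ and $\operatorname{supp}\varphi_i\subset\operatorname{supp}\varphi_i\,D^{-1}$ (write $g=g\,s(g)$ with $s(g)\in V\subset D^{-1}$). With (10) the $\limsup$ is at most $2^{-n-3}c_0$, contradicting the violation of (11).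

**Step 5: the next family.** Put $\mathcal J_{n+1}=\{J_n\star A:A\in\mathcal A_{n+1}\ W_{k_n}\text{-additive}\}$. Then (F1) holds with $S_{n+1}=s(\operatorname{supp}\kappa_n)$. (F2) holds because by (8) the functions $a$ are bounded by $c_n^{-1}\sup_yJ_n^y(\check\kappa_n)<\infty$, and $A^x(\varphi)\le C_n(\varphi)$. (F3) holds because $\mathcal A_{n+1}$ contains a $W_{\max(k,k_n)}$-additive $A$; it is $W_{k_n}$-additive, and $J_n\star A$ is $W_k$-additive.

**Step 6: the limit.** Now uniform convergence gives continuity. The induction yields $W_{k_n}$-additive $J_n\in\mathcal J_n$, $k_n\ge n$. Since $J_{n+1}\in\mathcal J_{n+1}$ has the form $J_n\star A$ with $A\in\mathcal A_{n+1}$ $W_{k_n}$-additive, (11) gives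
$$\sup_x|J_{n+1}^x(\varphi_i)-J_n^x(\varphi_i)|\le2^{-n-2}c_0\qquad(i\le n).\tag{12}$$
So $J_n^x(\varphi_i)$ converges uniformly in $x$ for every $i$. Each $J_n^x(\varphi_i)$ is bounded in $x$, so it is bounded in $(n,x)$. If $|f-\varphi_i|\le\varepsilon\varphi_{i_0}$, then
$$|J_n^x(f)-J_m^x(f)|\le|J_n^x(\varphi_i)-J_m^x(\varphi_i)|+\varepsilon\big(J_n^x(\varphi_{i_0})+J_m^x(\varphi_{i_0})\big).$$
By (P5), $J_n^x(f)$ converges uniformly in $x$ for every $f\in C_c^+(G_V)$; the limit $J^x(f)$ is continuous in $x$ and depends only on $f|_{G_V^x}$. By (P6) every function in $C_c^+(G_V^x)$ is such a restriction, so $J^x$ is defined on $C_c^+(G_V^x)$ as the pointwise limit of $J_n^x$, and (J1), (J2) pass to the limit.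

**Step 7: additivity and positivity.** For $f_1,f_2\in C_c^+(G_V)$, $\delta>0$ and $\omega$ as for (7), the same computation with $J_n$ and $W_{k_n}$ gives $J_n^x(f_1)+J_n^x(f_2)\le(1+2\varepsilon_n)\big(J_n^x(f_1+f_2)+\delta J_n^x(\omega)\big)$ with $\varepsilon_n\to0$. Let $n\to\infty$, then $\delta\to0$, and use subadditivity: $J^x$ is additive. Finally (9) and (12) with $i=1$ give $J^{x_0}(\varphi_1)\ge c_0-\sum_{n\ge1}2^{-n-2}c_0=\frac34c_0>0$. $\square$

## Full support from countably many local systems

*End of the proof of Theorem A.* **Step 1: a system that charges a given neighborhood.** Let $x_0\in X$ and let $B$ be an open neighborhood of $x_0$ in $G$. Choose $V\ni x_0$ open relatively compact in $X$, $\varphi_1\in C_c^+(B\cap G_V)$ with $\varphi_1(x_0)>0$, $J$ from Proposition 6, and $\chi\in C_c(V)$, $0\le\chi\le1$, $\chi=1$ on $s(\operatorname{supp}\varphi_1)$. For $\varphi\in C_c^+(G)$ we have $\varphi\cdot\chi\circ s\in C_c^+(G_V)$, so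
$$\mu^x(\varphi):=J^x(\varphi\cdot\chi\circ s)$$
is defined. It is additive and homogeneous and depends only on $\varphi|_{G^x}$, so it defines a Radon measure on $G$ carried by $G^x$. Condition (b) is (J2) together with $s(\alpha g)=s(g)$, and (c) is (J3). Moreover $\mu^{x_0}(\varphi_1)=J^{x_0}(\varphi_1)>0$, so by (c) $\mu^x(B)>0$ for all $x$ in a neighborhood of $x_0$ in $X$.

**Step 2: summing countably many.** Let $(B_j)$ be a countable base of $G$. Each $B_j\cap X$ is Lindelöf, so countably many systems $\mu_p$ ($p\in\mathbb N$) from Step 1 suffice to ensure: *for each $j$ and $x\in B_j\cap X$ there is $p$ with $\mu_p^x(B_j)>0$.* Let $L_1\subset L_2\subset\cdots$ be compact sets whose interiors cover $G$, $\omega_p\in C_c^+(G)$ with $\omega_p=1$ on $L_p$, and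
$$\varepsilon_p=\frac{2^{-p}}{1+\sup_x\mu_p^x(\omega_p)},\qquad\mu^x=\sum_p\varepsilon_p\mu_p^x.$$
The suprema are finite, since $x\mapsto\mu_p^x(\omega_p)$ is continuous and vanishes off the compact set $r(\operatorname{supp}\omega_p)$. If $\varphi\in C_c(G)$ has $\operatorname{supp}\varphi\subset L_q$, then $\varepsilon_p|\mu_p^x(\varphi)|\le2^{-p}\|\varphi\|_\infty$ for $p\ge q$, so the series converges uniformly in $x$. Hence the $\mu^x$ are Radon measures satisfying (b) and (c), and $\operatorname{supp}\mu^x\subset G^x$.

**Step 3: full support.** Charging all neighborhoods of units is enough, by invariance. Let $g\in G^x$, $y=s(g)$, and let $O$ be an open neighborhood of $g$. Then $g^{-1}(O\cap G^x)$ is an open neighborhood of $y$ in $G^y$, so it contains $B_j\cap G^y$ for some $B_j\ni y$. By (b), left multiplication by $g$ carries $\mu^y$ to $\mu^x$, so $\mu^x(O)\ge\mu^x\big(g(B_j\cap G^y)\big)=\mu^y(B_j)>0$. So $\operatorname{supp}\mu^x=G^x$, and $\mu$ is a Haar system. $\blacksquare$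

## Units with metrizable neighborhoods

In Theorem B second countability is required only in a local form. The compact pair groupoid without Haar system in the first section does not meet the hypothesis: any countable family of neighborhoods of the point at infinity in $X$ has uncountable intersection, so that unit has no metrizable neighborhood.

*Proof of Theorem B.* Necessity of openness was shown in the first section. Let $r$ be open, $X$ paracompact, and let every unit have a metrizable neighborhood in $G$. The properties (P1)–(P5) are no longer available; (P6) is.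

**Step 1: products of open sets are open.** This makes generated subgroupoids open. Let $A,B\subset G$ be open and $ab\in AB$. By continuity of $(a',g)\mapsto a'^{-1}g$ (where $r(a')=r(g)$) at $(a,ab)$ there are open $A_1\ni a$, $A_1\subset A$, and $C\ni ab$ with $A_1^{-1}C\subset B$. Shrink $C$ so that $r(C)\subset r(A_1)$, which is open. For $g\in C$ choose $a'\in A_1$ with $r(a')=r(g)$; then $g=a'(a'^{-1}g)\in AB$.

**Step 2: local second countable subgroupoids.** Here Theorem A enters. Let $x\in X$. Choose an open $B\ni x$ in $G$ with compact metrizable closure, and put $V=B\cap X$ (open and relatively compact in $X$), $D=B\cap B^{-1}\cap G|_V$, $G'=\bigcup_{n\ge1}D^n$, where $D^n$ is the set of products of $n$ composable elements of $D$. Then $D$ is open, symmetric and second countable, and $V\subset D\subset G|_V$. So $G'$ is closed under products and inverses and is an open subgroupoid of $G|_V$ with unit space $V$. Multiplication from the second countable space of composable $n$-tuples in $D$ onto $D^n$ is continuous. It is open, because the image of the composable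 tuples in $A_1\times\dots\times A_n$ ($A_i\subset D$ open) is $A_1\cdots A_n$, open by Step 1. So $D^n$ is open and second countable, and $G'$ is second countable. It is locally compact Hausdorff, and its range map is open since $G'$ is open in $G$. By Theorem A it has a Haar system $(\lambda^v)_{v\in V}$.

**Step 3: inducing to $G_V=s^{-1}(V)$.** We copy $\lambda$ to all fibers by translation. On $G_V^x=G^x\cap G_V$ let $g\sim g'$ iff $g^{-1}g'\in G'$, an equivalence relation. The classes are open in $G_V^x$, hence also closed. The class of $g$ is $g\,G'^{\,s(g)}$, where $G'^{\,v}=G'\cap G^v$. For $f\in C_c(G_V^x)$ put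
$$\mu_V^x(f)=\sum_{[g]\in G_V^x/\sim}\int f(gh)\,d\lambda^{s(g)}(h).$$
If $g'=g\alpha$ with $\alpha\in G'$, then $\int f(g\alpha h)\,d\lambda^{s(g')}(h)=\int f(gh)\,d\lambda^{s(g)}(h)$ by invariance of $\lambda$, so representatives do not matter. The sum is finite because $\operatorname{supp}f$ meets only finitely many classes. So $\mu_V^x$ is a Radon measure. Its support is $G_V^x$, because $h\mapsto gh$ is a homeomorphism of $G'^{\,s(g)}$ onto the open set $[g]$ and $\lambda^{s(g)}$ has full support. Since $(\gamma g)^{-1}(\gamma g')=g^{-1}g'$, left multiplication by $\gamma\in G^x_y$ maps classes to classes, and $\mu_V^x(f)=\mu_V^y(f(\gamma\,\cdot))$.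

**Step 4: continuity of $x\mapsto\mu_V^x(\varphi)$ for $\varphi\in C_c(G_V)$.** We localize so that only one class contributes. Each $g_0\in G_V$ has an open neighborhood $B\subset G_V$ with $B^{-1}B\subset G'$, since $g_0^{-1}g_0=s(g_0)\in V\subset G'$ and $G'$ is open. By a partition of unity we may assume $\operatorname{supp}\varphi\subset B$ for such a $B$. For $x\notin r(\operatorname{supp}\varphi)$, an open condition, the value is $0$. For $x\in r(B)$ and any $g\in B\cap G^x$,
$$\mu_V^x(\varphi)=\int\varphi(gh)\,d\lambda^{s(g)}(h),\tag{13}$$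
since $B\cap G^x$ lies in one class.

Let $x_0\in r(\operatorname{supp}\varphi)$, $g_0\in B\cap G^{x_0}$, and let $B_0\subset B$ be a compact neighborhood of $g_0$. Given a net $x_\alpha\to x_0$, openness of $r$ gives, after passing to a subnet, $g_\alpha\in B_0\cap G^{x_\alpha}$ with $g_\alpha\to g_0$. The functions $\varphi(g_\alpha\,\cdot)$ on $G'^{\,s(g_\alpha)}$ are supported in the compact set $L=B_0^{-1}\operatorname{supp}\varphi\subset G'$. By (P6) let $f\in C_c(G')$ extend $\varphi(g_0\,\cdot)|_{G'^{\,s(g_0)}}$. Then
$$\sup_{h\in G'^{\,s(g_\alpha)}}|\varphi(g_\alpha h)-f(h)|\to0.$$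
Otherwise, along a subnet, there are $h_\alpha\in G'^{\,s(g_\alpha)}\cap(L\cup\operatorname{supp}f)$ where the difference is at least some $\varepsilon>0$. Along a further subnet $h_\alpha\to h$ with $r(h)=s(g_0)$, and both $\varphi(g_\alpha h_\alpha)$ and $f(h_\alpha)$ tend to $\varphi(g_0h)=f(h)$, a contradiction. With $\omega\in C_c^+(G')$, $\omega=1$ on $L\cup\operatorname{supp}f$, the numbers $\lambda^{s(g_\alpha)}(\omega)$ are eventually bounded, so $\lambda^{s(g_\alpha)}(\varphi(g_\alpha\,\cdot))-\lambda^{s(g_\alpha)}(f)\to0$. Since $v\mapsto\lambda^v(f)$ is continuous, $\lambda^{s(g_\alpha)}(\varphi(g_\alpha\,\cdot))\to\lambda^{s(g_0)}(\varphi(g_0\,\cdot))$. By (13) this says $\mu_V^{x_\alpha}(\varphi)\to\mu_V^{x_0}(\varphi)$ along the subnet. Every subnet of the original net has such a further subnet, so continuity follows.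

**Step 5: gluing.** The sets $V$ of Step 2 cover $X$. By paracompactness choose a locally finite partition of unity $(\chi_i)$ with $\operatorname{supp}\chi_i\subset V_i$, each $V_i$ of this type. Each $\operatorname{supp}\chi_i$ is compact since $V_i$ is relatively compact. Put
$$\mu^x(\varphi)=\sum_i\mu_{V_i}^x(\varphi\cdot\chi_i\circ s),\qquad\varphi\in C_c(G).$$
For given $\varphi$ only finitely many $i$ contribute, because $s(\operatorname{supp}\varphi)$ is compact, and $\varphi\cdot\chi_i\circ s\in C_c(G_{V_i})$. So (c) holds by Step 4, and (b) holds by Step 3 because $s(\alpha g)=s(g)$. The measure $\mu^x$ is carried by $G^x$. If $g\in G^x$, some $\chi_i(s(g))>0$, and $\mu_{V_i}^x$ has support $G_{V_i}^x\ni g$; so $g\in\operatorname{supp}\mu^x$. Thus $\operatorname{supp}\mu^x=G^x$, and $\mu$ is a Haar system. $\blacksquare$
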